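\title{Stacked polytopal spheres that are not stellated}

\begin{abstract}
A triangulated $d$-sphere is $k$-stellated if it is obtained from the boundary of a simplex by bistellar moves of index less than $k$, and it is $k$-stacked if it bounds a triangulated ball with no interior face of dimension at most $d-k$. We disprove the conjecture, posed by Bagchi and Datta, that for $d\ge 2k$ the two notions agree for polytopal spheres. Counterexamples exist for all $k\ge 18$, $d\ge 2k$; for all $k\ge 12$, $d\ge\max(2k,157)$; and for $d=29$, $k\in\{13,14\}$. They are simplicial $(d+1)$-polytopes with $2(d-1)$ vertices, built from arrangements of planes in $\mathbb R^3$. The $k$-stacked ball is a triangulation of the polytope, and it is not shellable because its facets contain Penrose staircases: cyclic orders that no single arrangement realizes, although the part seen by any small face is realized.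
\end{abstract}

\section{Introduction}

\subsection{Stellated and stacked spheres}

Simplicial complexes are finite. A vertex set $\alpha$ also denotes the complex of all its subsets, $\partial\alpha$ is the complex of its proper subsets, $*$ is the join, and $\operatorname{lk}_\Gamma(\alpha)=\{\gamma:\gamma\cap\alpha=\emptyset,\ \gamma\cup\alpha\in\Gamma\}$ is the link of a face $\alpha$ of $\Gamma$. In a pure complex the maximal faces are the \emph{facets}, and a facet minus one vertex is a \emph{ridge}. A \emph{triangulated $d$-sphere} (or \emph{ball}) is a complex whose geometric realization is homeomorphic to the $d$-sphere (or ball); the boundary of a triangulated ball is generated by the ridges that lie in exactly one facet. A triangulated $d$-sphere is \emph{polytopal} if it is isomorphic to the boundary complex of a simplicial $(d+1)$-polytope. Throughout, $k\ge1$ and $d\ge 2k$ are integers.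

There are two ways to say that a sphere is close to the boundary of a simplex. The first describes how the sphere is built. Let $\Gamma$ be a $d$-dimensional complex and $0\le i\le d$. Suppose that $\alpha$ is a $(d-i)$-face of $\Gamma$ with $\operatorname{lk}_\Gamma(\alpha)=\partial\beta$ for an $i$-simplex $\beta$ that is not a face of $\Gamma$. Replacing $\alpha*\partial\beta$ by $\partial\alpha*\beta$ is a \emph{bistellar $i$-move}. The set $\alpha\cup\beta$ is a $(d+1)$-simplex; $\alpha*\partial\beta$ consists of its faces not containing $\beta$, and $\partial\alpha*\beta$ of its faces not containing $\alpha$. So an $i$-move glues a $(d+1)$-simplex onto $\Gamma$ along $i+1$ of its facets and keeps the other $d-i+1$; a $0$-move erects a new vertex over a facet. A $d$-sphere is \emph{$k$-stellated} if it is obtained from the boundary of the $(d+1)$-simplex by a finite sequence of $i$-moves with $0\le i<k$.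

The second way describes what the sphere bounds. A triangulated $(d+1)$-ball is \emph{$k$-stacked} if each of its faces of dimension at most $d-k$ lies in its boundary, and a $d$-sphere is \emph{$k$-stacked} if it is the boundary of such a ball. All small faces of the ball can then be read off from the sphere $S$, and this suggests a candidate for the ball:
\[
\overline S=\{\alpha\subseteq V(S):\ \text{every face of $\alpha$ of dimension $\le d-k$ belongs to $S$}\},
\]
where $V(S)$ is the vertex set. For example, let $d=2$, $k=1$, and let $S$ be the bipyramid with apices $p,q$ over the triangle $123$. It arises from the boundary of the tetrahedron $123p$ by one $0$-move. The complex $\overline S$ consists of the cliques of the graph of $S$, so its facets are $123p$ and $123q$: the two simplices that were glued.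

A pure complex is \emph{shellable} if its facets can be ordered $F_1,F_2,\dots$ so that for each $j\ge2$ the intersection of $F_j$ with $F_1\cup\dots\cup F_{j-1}$ (as complexes) is pure of dimension $\dim F_j-1$. The following two facts are known.
\begin{itemize}
\item[(i)] Every $k$-stellated $d$-sphere with $d\ge 2k-1$ is $k$-stacked.
\item[(ii)] If $S$ is a $k$-stacked polytopal $d$-sphere with $d\ge 2k$, then $\overline S$ is the unique $k$-stacked $(d+1)$-ball with boundary $S$.
\end{itemize}
In (i) the ball is the union of the simplices glued by the moves, and the order of the moves is a shelling of it (see Section~\ref{sec:stellated}). By (ii), a $k$-stacked polytopal sphere comes with a canonical ball, so the converse of (i) asks only for an order in which to assemble that ball. One would expect convexity to provide the order, for instance by sweeping the polytope with a hyperplane. This is the conjecture posed in \cite{BD}.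

\begin{quote}
\textbf{Conjecture.} For all $k\ge1$ and $d\ge2k$, a polytopal $d$-sphere is $k$-stellated if (and only if) it is $k$-stacked. Equivalently, if $S$ is a $k$-stacked polytopal sphere of dimension $d\ge2k$, then the $(d+1)$-ball $\overline S$ is shellable.
\end{quote}

\subsection{Results}

The conjecture is false in both formulations.

\begin{theorem}\label{thm:main}
Let $m\ge3$ be odd, let $d\ge 8m+5$, and let $k$ satisfy $3+\lceil (d-1)/m\rceil\le k\le d/2$. There is a simplicial $(d+1)$-polytope with $2(d-1)$ vertices whose boundary $S$ is $k$-stacked, while $\overline S$ is not shellable and $S$ is not $k$-stellated.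
\end{theorem}

\begin{corollary}\label{cor:main}
The conjecture fails for all $k\ge18$, $d\ge2k$; for all $k\ge12$, $d\ge\max(2k,157)$; and for $d=29$, $k\in\{13,14\}$.
\end{corollary}

\begin{proof}
Let $d\ge29$ and let $m\ge 3$ be the largest odd integer with $8m+5\le d$. Then $d\le 8(m+2)+4$, so $(d-1)/m\le 8+19/m$. This bound is less than $15$, so $k\ge18$ suffices (and $k\ge 18$ forces $d\ge36$). It is at most $9$ if $m\ge19$, that is, if $d\ge157$, and then $k\ge12$ suffices. For $d=29$ we have $m=3$ and $\lceil 28/3\rceil=10$, which leaves $13\le k\le14$.
\end{proof}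

Since $d-1\ge8m+4$ gives $\lceil(d-1)/m\rceil\ge9$, Theorem~\ref{thm:main} never applies with $k\le11$. The values $2\le k\le11$ and the remaining pairs $(k,d)$ with $12\le k\le17$ are not settled here.

\subsection{Outline of the proof}

Take $n=d-1$ planes in general position in $\mathbb R^3$. To each plane $i$ we assign two points $i^+,i^-$, and to each vertex $abc$ of the arrangement the simplex $F_{abc}$ that contains both points of $a,b,c$ and, for every other plane $x$, the point recording on which side of $x$ the vertex lies. Consecutive vertices on a line of the arrangement give simplices with a common ridge, and in a shelling no $F_{abc}$ can come after both of its neighbors on a line. Hence a family of segments (\emph{bars}) in which every endpoint is an inner vertex of another segment rules out shellings. A genuine arrangement has no such family, because the highest vertex would be an inner vertex of a segment. We therefore prescribe signs that no arrangement has. This is compatible with convexity for the following reason: whether a set of points missing both $l^+$ and $l^-$ is a face of the polytope can be decided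 by an arrangement that depends on $l$. We use $m$ parallel translates of one arrangement, each of which gets almost all prescribed signs right. A face small enough to matter for $k$-stackedness misses many indices $l$, and one of them supplies an arrangement that is right about this face.

Section~\ref{sec:stellated} reduces the problem to shellability of $\overline S$. Section~\ref{sec:prism} shows the mechanism on a prism. Sections~\ref{sec:signs} and~\ref{sec:polytope} construct the polytope and its $k$-stacked triangulation from a system of signs, Section~\ref{sec:obstruction} proves the criterion for non-shellability, and Sections~\ref{sec:staircase} and~\ref{sec:global} construct signs satisfying it.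

\section{Stellated spheres bound shellable balls}\label{sec:stellated}

A \emph{PL ball} is a complex that has a subdivision isomorphic to a subdivision of a simplex. We use two textbook facts: the join of a simplex with the boundary of a simplex is a PL ball, and the union of two PL $(d+1)$-balls that intersect in a PL $d$-ball contained in both boundaries is a PL $(d+1)$-ball.

\begin{lemma}\label{lem:stellated}
Let $d\ge2k$ and let $S$ be a $k$-stacked polytopal $d$-sphere. If $S$ is $k$-stellated, then $\overline S$ is shellable.
\end{lemma}

\begin{proof}
Let $S_0,\dots,S_r=S$ be the spheres in the sequence of moves. We construct shellable $k$-stacked PL balls $B_t$ with $\partial B_t=S_t$, starting with the $(d+1)$-simplex $B_0$. Let $S_t$ arise from $S_{t-1}$ by an $i$-move, $i<k$, replacing $\alpha*\partial\beta$ by $\partial\alpha*\beta$, and put $B_t=B_{t-1}\cup(\alpha\cup\beta)$.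

The point to check is that $\beta$ is not hidden inside $B_{t-1}$. We have $\dim\beta\le k-1\le d-k$, so if $\beta$ were a face of the $k$-stacked ball $B_{t-1}$, it would be a face of $S_{t-1}$, which it is not. Hence the faces of $\alpha\cup\beta$ in $B_{t-1}$ do not contain $\beta$, and they form exactly the complex $\alpha*\partial\beta\subseteq S_{t-1}$. This is a PL $d$-ball, pure of dimension $d$. So the shelling of $B_{t-1}$ extends to $B_t$, the complex $B_t$ is a PL ball, and its boundary is obtained from $S_{t-1}$ by replacing $\alpha*\partial\beta$ with $\partial\alpha*\beta$, that is, $\partial B_t=S_t$.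

Let $\gamma\in B_t\setminus S_t$. If $\gamma\in B_{t-1}\setminus S_{t-1}$, then $\dim\gamma>d-k$ by induction. If $\gamma\in S_{t-1}\setminus S_t$, then $\gamma\supseteq\alpha$. If $\gamma\notin B_{t-1}$, then $\gamma\supseteq\beta$ and $\gamma\notin\partial\alpha*\beta$, so $\gamma=\alpha\cup\beta$. In the last two cases $\dim\gamma\ge d-i>d-k$. Thus $B_t$ is $k$-stacked, and $B_r=\overline S$ by fact (ii).
\end{proof}

It remains to find a $k$-stacked polytopal sphere $S$ for which $\overline S$ is not shellable.

\section{A model: the triangular prism}\label{sec:prism}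

We replace planes in $\mathbb R^3$ by points on a line, which makes everything visible in dimension three. This section only serves as a guide; nothing in it is used later.

Let $E=\{1,2,3\}$. A function $h\in\mathbb R^E$ defines affine functions $\varphi_i(y)=y+h(i)$ on $\mathbb R$, whose zeros $-h(i)$ form an arrangement of three points. In $\mathbb R\times\mathbb R^3\ni(x,z)$ let $i^+=(0,e_i)$ and $i^-=(1,e_i)$. Their convex hull is the prism $z\ge0$, $z_1+z_2+z_3=1$, $0\le x\le1$.

\emph{An arrangement gives a triangulation.} Take $h^0=(2,1,0)$, with zeros in the order $1,2,3$. At the zero of $\varphi_a$ record the signs of the other $\varphi_i$, and take both points $a^+,a^-$: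
\[
F_1=\{1^+,1^-,2^-,3^-\},\qquad F_2=\{1^+,2^+,2^-,3^-\},\qquad F_3=\{1^+,2^+,3^+,3^-\}.
\]
These tetrahedra are the regions $z_2+z_3\le x\le1$, $z_3\le x\le z_2+z_3$ and $0\le x\le z_3$, so they triangulate the prism. The order of the points on the line has become the order of the tetrahedra in a chain.

\emph{Each missing index has its own arrangement.} The prism is not simplicial: the face $z_l=0$, which misses both $l^+$ and $l^-$, is a quadrilateral. Choose a function $h_l$ for each $l$ and move $i^-$ to $(1,e_i+u\sum_{l\ne i}h_l(i)e_l)$ with $u>0$ small. Only the $z_l$-coordinates bend the face $z_l=0$ to first order, so only $h_l$ matters there. Take $h_1=h_2=h^0$ and $h_3=(0,1,-1)$, which orders its zeros as $2,1,3$. Then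
\[
1^-=(1;1,2u,0),\qquad 2^-=(1;u,1,u),\qquad 3^-=(1;0,0,1).
\]
The functionals $z_1,z_2,z_3$ are nonnegative on the six vectors and vanish exactly on $\{2^+,3^+,3^-\}$, $\{1^+,3^+,3^-\}$, $\{1^+,1^-,2^+\}$. So these triangles are facets of the polytope $P_u$ spanned by the six vectors, rescaled to $z_1+z_2+z_3=1$. The first two lie in $F_3$, in accordance with $h_1=h_2=h^0$. The third lies in no $F_a$: the function $h_3$ disagrees with $h^0$ about the pair $\{1,2\}$, and the quadrilateral $z_3=0$ is bent along the diagonal $1^-2^+$, while the triangulation uses $1^+2^-$.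

\emph{A disagreement costs a flat simplex.} The third triangle lies in $\Theta=\{1^+,1^-,2^+,2^-\}$, which is linearly independent for $u>0$ and shares the ridges $1^+1^-2^-$ with $F_1$ and $1^+2^+2^-$ with $F_2$. In the complex generated by $F_1,F_2,F_3,\Theta$ the link of the edge $1^+2^-$ is the cycle $1^-,3^-,2^+$, so this edge has become interior. The only index that it misses is $3$, and $h_3$ is wrong about it. In high dimension, a small face will miss so many indices that one of them is right.

\emph{The obstruction.} In a shelling of this complex $F_2$ cannot come after both $F_1$ and $F_3$: the only facet sharing a ridge with $F_3$ is $F_2$, so either $F_2$ precedes $F_3$, or $F_3$ is first and $F_2$ second. The reason that generalizes is that $F_2\setminus\{2^+,2^-\}=1^+3^-$ is a boundary edge whose link is the path $1^-,2^-,2^+,3^+$, with middle edge coming from $F_2$.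

\section{Sign systems}\label{sec:signs}

\subsection{Definition}

Let $E$ be a finite set, $n=|E|\ge4$, and let $v_i\in\mathbb R^3$ $(i\in E)$ be vectors, any three of which are linearly independent. For each $4$-subset $Q\subseteq E$ fix a nonzero linear relation $\sum_{i\in Q}\lambda^Q_iv_i=0$; it is unique up to scale, and all $\lambda_i^Q$ are nonzero. For $h\in\mathbb R^E$ put
\[
\varphi_i^h(y)=v_i\cdot y+h(i)\quad(y\in\mathbb R^3),\qquad \Lambda_Q(h)=\sum_{i\in Q}\lambda_i^Qh(i).
\]
The planes $\varphi^h_i=0$ form the \emph{arrangement of $h$}; changing $h$ translates the planes. Let $y^h_{abc}$ be the vertex $\varphi_a^h=\varphi_b^h=\varphi_c^h=0$. Since $\sum_{i\in Q}\lambda_i^Q\varphi_i^h(y)=\Lambda_Q(h)$ for all $y$, we have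
\begin{equation}\label{eq:vertex}
\lambda_x^Q\,\varphi_x^h(y^h_{abc})=\Lambda_Q(h)\qquad\text{for }Q=\{a,b,c,x\}.
\end{equation}
So the sign of $\Lambda_Q(h)$ tells on which side of each plane of $Q$ the vertex of the other three lies. We now prescribe these signs. Signs are identified with $\pm1$.

\begin{definition}\label{def:system}
A \emph{sign system with $m\ge2$ colors} on $(E,v)$ consists of functions $h^j\in\mathbb R^E$ $(j\in\mathbb Z_m)$, a family $\mathcal S$ of $4$-subsets called \emph{sites} with colors $\vartheta(Q)\in\mathbb Z_m$, and \emph{reference signs} $\varepsilon(Q)\in\{+,-\}$ for all $4$-subsets $Q$, such that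
\begin{itemize}
\item[(D1)] two distinct sites have at most two common elements;
\item[(D2)] $\operatorname{sgn}\Lambda_Q(h^j)=\varepsilon(Q)$ for all $Q$ and $j$, except that $\operatorname{sgn}\Lambda_Q(h^j)=-\varepsilon(Q)$ if $Q\in\mathcal S$ and $j=\vartheta(Q)$.
\end{itemize}
\end{definition}

Thus $h^j$ realizes the reference signs except at the sites of color $j$, and sites are far apart. For distinct $a,b,c,x$ and $Q=\{a,b,c,x\}$ put $\chi(abc;x)=\varepsilon(Q)\operatorname{sgn}\lambda_x^Q$, the prescribed side of the ``vertex'' $abc$ with respect to the ``plane'' $x$. By \eqref{eq:vertex},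
\begin{equation}\label{eq:chi}
\operatorname{sgn}\varphi_x^h(y_{abc}^h)=\pm\chi(abc;x)\quad\text{if }\operatorname{sgn}\Lambda_Q(h)=\pm\varepsilon(Q).
\end{equation}

\subsection{Orders on lines}

A pair $bc$ of elements is a \emph{line}. A \emph{direction} of it is a vector $\mathbf d\in\{\pm v_b\times v_c\}$, and then $\sigma_x=\operatorname{sgn}(v_x\cdot\mathbf d)\ne0$ for $x\ne b,c$. In the arrangement of $h$, moving along the line $\varphi_b^h=\varphi_c^h=0$ in direction $\mathbf d$, the function $\varphi_x^h$ has sign $-\sigma_x$ before its zero and $\sigma_x$ after it. So plane $x$ is crossed before plane $a$ exactly when $\varphi^h_x(y^h_{abc})$ has sign $\sigma_x$. Accordingly, for distinct $x,a\in E\setminus\{b,c\}$ we define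
\[
x\prec a\iff\chi(abc;x)=\sigma_x .
\]
By \eqref{eq:chi}, the arrangement of $h$ crosses $x$ and $a$ in the order given by $\prec$ if $\operatorname{sgn}\Lambda_Q(h)=\varepsilon(Q)$ for $Q=\{a,b,c,x\}$, and in the opposite order if $\operatorname{sgn}\Lambda_Q(h)=-\varepsilon(Q)$. We say that $h$ is \emph{right} or \emph{wrong} about $Q$. Although no single $h$ need be right about everything, (D1) makes $\prec$ behave like the order of points on a line.

\begin{lemma}\label{lem:order}
\begin{itemize}
\item[(a)] The relation $\prec$ is a linear order on $E\setminus\{b,c\}$, and it is reversed when $\mathbf d$ is replaced by $-\mathbf d$.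
\item[(b)] If $\{a,b,c,i\}$ is a site, then $a$ and $i$ are adjacent in the order on the line $bc$.
\item[(c)] If $Q$ is a site and $x\notin Q$, then $\chi(abc;x)$ is the same for all triples $abc\subset Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $Q=\{a,b,c,x\}$, pairing the relation with $\mathbf d$ gives $\lambda_a^Qv_a\cdot\mathbf d+\lambda_x^Qv_x\cdot\mathbf d=0$, hence $\chi(abc;x)\sigma_x=-\chi(xbc;a)\sigma_a$. So exactly one of $x\prec a$, $a\prec x$ holds, and changing $\mathbf d$ to $-\mathbf d$ exchanges them. Suppose $a_1\prec a_2\prec a_3\prec a_1$. The three sets $\{b,c,a_p,a_q\}$ pairwise share three elements, so at most one is a site, and since $m\ge2$ some $h^j$ is right about all three. Its arrangement would have three points on a line in cyclic order, which is absurd. Hence $\prec$ is transitive.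

(b) Suppose $a\prec l\prec i$, and let $j$ be the color of the site. The sets $\{b,c,a,l\}$ and $\{b,c,l,i\}$ share three elements with the site, so they are not sites. In the arrangement of $h^j$, plane $a$ comes before $l$, $l$ before $i$, and $i$ before $a$, which is impossible.

(c) Let $Q=\{a,b,c,i\}$. On the line $ab$ the elements $c,i$ are adjacent, so $x\prec c$ if and only if $x\prec i$, that is, $\chi(abc;x)=\chi(abi;x)$. Any two triples in $Q$ share a pair.
\end{proof}

Part (c) says that from the outside a site looks like four planes through one point. For a site $Q$ and $x\notin Q$ we write $\chi(Q;x)$ for the common value.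

Finally we decide which arrangement each element carries. Fix a \emph{coloring} $\vartheta:E\to\mathbb Z_m$ and put
\[
h_l=h^{\vartheta(l)}\quad(l\in E),\qquad N_Q=\{l\in E\setminus Q:\vartheta(l)=\vartheta(Q)\}\quad(Q\in\mathcal S).
\]
By (D2):
\begin{equation}\label{eq:right}
\begin{array}{l}\text{if $Q$ is not a site, every $h_l$ is right about $Q$;}\\ \text{if $Q$ is a site and $l\notin Q$, then $h_l$ is wrong about $Q$ if and only if $l\in N_Q$.}\end{array}
\end{equation}

\section{The polytope and its stacked triangulation}\label{sec:polytope}

\subsection{The polytope}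

Fix a sign system and a coloring. For small $u>0$ consider in $\mathbb R^3\times\mathbb R^E\ni(x,z)$ the $2n$ vectors
\[
i^+=(0,e_i),\qquad i^-=\Big(v_i,\ e_i+u\sum_{l\ne i}h_l(i)\,e_l\Big)\qquad(i\in E),
\]
and let $\mathcal V$ be the family of these vectors. For small $u$ the functional $\Sigma(x,z)=\sum_lz_l$ is positive on $\mathcal V$. Let $P=P_u$ be the convex hull of the points $p/\Sigma(p)$, $p\in\mathcal V$, in the hyperplane $\Sigma=1$. The vectors span $\mathbb R^{n+3}$, so $P$ has dimension
\[
D=n+2 .
\]
We identify $p$ with $p/\Sigma(p)$; linear independence of vectors is affine independence of points, and faces of $P$ are the zero sets of linear functionals that are nonnegative on $\mathcal V$. A subset $K\subseteq\mathcal V$ is \emph{exposed} if for all sufficiently small $u>0$ some linear functional vanishes on $K$ and is positive on $\mathcal V\setminus K$. Then $\operatorname{conv}K$ is a face of $P$, a proper one if $K\ne\mathcal V$. The subsets $K$ are finite in number and are described by indices and signs alone, so one small $u$ serves for all statements below.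

For $K\subseteq\mathcal V$ let $J(K)=\{i:i^+,i^-\notin K\}$ be the set of \emph{missing} indices and $B(K)=\{i:i^+,i^-\in K\}$ the set of \emph{doubled} indices. The next lemma translates faces of $P$ into positions in arrangements: $K$ is exposed if some point of $\mathbb R^3$ has the sign pattern of $K$ in the arrangement of a positive combination of functions $h_l$ with $l$ missing.

\begin{lemma}\label{lem:expose}
Let $K\subseteq\mathcal V$, $I\subseteq J(K)$ (possibly empty), and $B(K)\subseteq A\subseteq E\setminus I$. For $i\notin I$ consider the linear functional $\varphi_i(y,w)=v_i\cdot y+\sum_{l\in I}w_lh_l(i)$ on $\mathbb R^3\times\mathbb R^I$. Suppose that the $\varphi_i$, $i\in A$, are linearly independent, and that there is $(y,w)$ with all $w_l>0$ such that $\varphi_i(y,w)=0$ for $i\in A$, and $\operatorname{sgn}\varphi_i(y,w)=\sigma$ whenever $i\notin A$ and $i^\sigma\in K$. Then $K$ is exposed.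
\end{lemma}

\begin{proof}
The linear map $(y,w)\mapsto(\varphi_i)_{i\in A}$ is onto $\mathbb R^A$. So we can move $(y,w)$ slightly, keeping all strict inequalities, so that $\varphi_i=0$ for $i\in B(K)$ and $\operatorname{sgn}\varphi_i=\sigma$ for every $i\notin B(K)$ with $i^\sigma\in K$. Call this point $(y^0,w^0)$ and the values $\varphi_i^0$.

We look for a functional $\psi(x,z)=u\,y\cdot x+\sum_{l\in I}w_lz_l+u\sum_{i\notin I}r_iz_i$. For $i\in I$ we have $\psi(i^+)=w_i$ and $\psi(i^-)=w_i+O(u)$. For $i\notin I$ we have $\psi(i^+)=ur_i$ and
\[
\psi(i^-)=u\Big[\varphi_i(y,w)+r_i+u\sum_{l\notin I,\ l\ne i}h_l(i)\,r_l\Big].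
\]
Set $r_i=0$ if $i^+\in K$, and $r_i=1+|\varphi^0_i|$ if $i\in J(K)\setminus I$. Let $A^-$ be the set of $i$ with $i^-\in K$, $i^+\notin K$. The unknowns are $y$, $w$ and $r_i$ $(i\in A^-)$, and we require the bracket to vanish for $i\in B(K)\cup A^-$. This is a linear system $M_u\xi=b_u$ depending continuously on $u$. At $u=0$ it is solved by $\xi_0=(y^0,w^0,r_i=-\varphi^0_i>0)$. The matrix $M_0$ has full row rank: the rows for $B(K)$ involve only $(y,w)$ and are independent, and the row for $i\in A^-$ is the only one containing $r_i$. Hence $\xi_u=\xi_0+M_u^{\mathsf T}(M_uM_u^{\mathsf T})^{-1}(b_u-M_u\xi_0)$ is a solution for small $u$, and $\xi_u\to\xi_0$.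

The resulting $\psi$ vanishes on $K$. It is positive on the other vectors for small $u$: on $i^\pm$, $i\in I$, since $w_i^0>0$; on $i^+$, $i\in A^-\cup(J(K)\setminus I)$, since $r_i>0$; and on $i^-\notin K$, $i\notin I$, since the bracket tends to $\varphi^0_i>0$ if $i^+\in K$ and to $\varphi_i^0+1+|\varphi_i^0|>0$ if $i\in J(K)\setminus I$.
\end{proof}

For $I=\{l\}$ and $w=1$ the values $\varphi_i(y,w)$ are $\varphi_i^{h_l}(y)$. If $|A|\le3$, the independence hypothesis holds automatically, because the $v_i$, $i\in A$, are independent.

\subsection{The complex $T$}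

As in the prism, there is one simplex for each vertex and one flat simplex for each disagreement. Let $T$ be the complex on $\mathcal V$ generated by the following sets with $D+1=n+3$ elements:
\begin{align*}
F_{abc}&=\{a^\pm,b^\pm,c^\pm\}\cup\{x^{\chi(abc;x)}:x\ne a,b,c\}&&\text{for all triples }abc,\\
\Theta_{l,Q}&=\{x^\pm:x\in Q\}\cup\{x^{\chi(Q;x)}:x\notin Q\cup\{l\}\}&&\text{for }Q\in\mathcal S,\ l\in N_Q,
\end{align*}
where $a^\pm$ stands for both points. They are pairwise distinct, since $B(F_{abc})=\{a,b,c\}$, $B(\Theta_{l,Q})=Q$ and $J(\Theta_{l,Q})=\{l\}$.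

\begin{lemma}\label{lem:indep}
For small $u>0$ each facet of $T$ is linearly independent.
\end{lemma}

\begin{proof}
At $u=0$ the span of $F_{abc}$ contains $(v_a,0),(v_b,0),(v_c,0)$, hence $\mathbb R^3\times0$, hence all $(0,e_i)$. So $F_{abc}$ is a basis at $u=0$ and for small $u$. The set $\Theta_{l,Q}$ is dependent at $u=0$, so we rescale. Pick $x\in Q$ and replace $x^-$ by
\[
\frac1u\sum_{i\in Q}\lambda^Q_i(i^--i^+)=\Big(0,\ \sum_{i\in Q}\lambda^Q_i\sum_{l'\ne i}h_{l'}(i)e_{l'}\Big).
\]
This does not change the span, as $\lambda_x^Q\ne0$. The new vector does not depend on $u$, and its $e_l$-coordinate is $\Lambda_Q(h_l)\ne0$. At $u=0$ the other $n+2$ vectors span $\mathbb R^3\times\mathbb R^{E\setminus\{l\}}$, so the modified family is a basis at $u=0$ and for small $u$.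
\end{proof}

\begin{theorem}\label{thm:stacked}
Let $k\ge3$ satisfy $n+1\ge2k$ and $|N_Q|\le k-3$ for all sites $Q$. For small $u>0$, $P$ is a simplicial $D$-polytope with vertex set $\mathcal V$, $T$ is a triangulation of $P$ with $\partial T=\partial P$, and every face of $T$ with at most $D-k$ vertices lies in $\partial P$. Hence $S=\partial P$ is a $k$-stacked polytopal $d$-sphere with $d=n+1\ge2k$, and $\overline S=T$.
\end{theorem}

The proof shows first that small faces of $T$ are faces of $P$. This is stackedness, and it also forces the simplices to intersect properly. An inspection of ridges then shows that they fill $P$. All faces that we need are exposed in one of three standard ways, or in two special ones that occur in Lemma~\ref{lem:ridges}.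

\begin{lemma}\label{lem:three}
A set $K\subseteq\mathcal V$ is exposed in each of the following cases.
\begin{itemize}
\item[(a)] $K\subseteq F_{abc}$ and $a\in J(K)$.
\item[(b)] $K\subseteq F_{abc}$, and there is $l\in J(K)\setminus\{a,b,c\}$ with $l\notin N_Q$ for every site $Q\supset abc$.
\item[(c)] $K\subseteq\Theta_{l,Q}$, and there is $l'\in J(K)$ with $l'\notin Q\cup N_Q$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $h_a$ may be wrong about sets containing $a$, but the plane $a$ plays no role for $K$; we only need a point on the line $bc$ in the gap that $a$ occupies. Direct the line $bc$. If $x\prec a\prec x'$, then $\{b,c,x,x'\}$ is not a site by Lemma~\ref{lem:order}(b), so by \eqref{eq:right} the arrangement of $h_a$ crosses $x$ before $x'$. Hence the line $\varphi_b^{h_a}=\varphi_c^{h_a}=0$ has a point $y$ after the crossings of all $x\prec a$ and before the crossings of all $x\succ a$. There $\varphi_x^{h_a}$ has sign $\sigma_x$ for $x\prec a$ and $-\sigma_x$ for $x\succ a$, which is $\chi(abc;x)$ in both cases. Apply Lemma~\ref{lem:expose} with $I=\{a\}$, $w=1$, $A=\{b,c\}$.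

(b) For $x\ne a,b,c,l$ the function $h_l$ is right about $\{a,b,c,x\}\not\ni l$ by \eqref{eq:right}. By \eqref{eq:chi}, $\varphi_x^{h_l}$ has sign $\chi(abc;x)$ at $y_{abc}^{h_l}$. Apply Lemma~\ref{lem:expose} with $I=\{l\}$, $w=1$, $A=\{a,b,c\}$.

(c) Now four planes must pass through a point, and we get this by interpolating between a wrong and a right arrangement. We have $l\in J(K)$, and $l\ne l'$ because $l\in N_Q$. By \eqref{eq:right}, $\Lambda_Q(h_l)$ and $\Lambda_Q(h_{l'})$ have opposite signs, so there are $w_l,w_{l'}>0$ with $\Lambda_Q(h)=0$ for $h=w_lh_l+w_{l'}h_{l'}$. Let $abc\subset Q$ and $y=y^h_{abc}$. By \eqref{eq:vertex}, $\varphi_i^h(y)=0$ for all four $i\in Q$. For $x\notin Q$ the set $Q'=\{a,b,c,x\}$ is not a site by (D1), so $\Lambda_{Q'}(h_l)$, $\Lambda_{Q'}(h_{l'})$ and hence $\Lambda_{Q'}(h)$ have sign $\varepsilon(Q')$, and $\varphi^h_x(y)$ has sign $\chi(Q;x)$. The four functionals $\varphi_i$, $i\in Q$, on $\mathbb R^3\times\mathbb R^{\{l,l'\}}$ are independent: the coefficients of a relation must be proportional to $\lambda^Q$, and $\sum_{i\in Q}\lambda^Q_i\varphi_i(y',w')=w'_l\Lambda_Q(h_l)+w'_{l'}\Lambda_Q(h_{l'})$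 is not identically zero. Apply Lemma~\ref{lem:expose} with $I=\{l,l'\}$, $A=Q$.
\end{proof}

\begin{lemma}\label{lem:small}
Under the hypotheses of Theorem~\ref{thm:stacked}, every face $K$ of $T$ with $|K|\le D-k$ is exposed.
\end{lemma}

\begin{proof}
We have $|J(K)|\ge n-|K|\ge k-2$, so $J(K)\ne\emptyset$ and $|J(K)|>|N_Q|$ for every site $Q$. This is the only use of the bound on $|N_Q|$; the edge $1^+2^-$ in Section~\ref{sec:prism} shows what happens when all missing indices are wrong.

Let $K\subseteq F_{abc}$. If $J(K)$ meets $\{a,b,c\}$, use Lemma~\ref{lem:three}(a). Otherwise, at most one site $Q$ contains $abc$ by (D1), so some $l\in J(K)$ satisfies the condition in (b). Let $K\subseteq\Theta_{l,Q}$. If some $x\in Q$ lies in $J(K)$, then $K\subseteq F_{Q\setminus\{x\}}$, a case already done. Otherwise $J(K)\cap Q=\emptyset$, and any $l'\in J(K)\setminus N_Q$ satisfies the condition in (c).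
\end{proof}

Every element of $\mathcal V$ lies in some $F_{abc}$ and $D-k\ge1$, so all points of $\mathcal V$ are distinct vertices of $P$.

\begin{lemma}\label{lem:intersect}
Under the hypotheses of Theorem~\ref{thm:stacked}, $\operatorname{conv}F\cap\operatorname{conv}F'=\operatorname{conv}(F\cap F')$ for all facets $F,F'$ of $T$. Two facets with a common ridge lie on opposite sides of the hyperplane spanned by it.
\end{lemma}

\begin{proof}
A point of $\operatorname{conv}F\cap\operatorname{conv}F'$ outside $\operatorname{conv}(F\cap F')$ has two different representations as a convex combination, one on $F$ and one on $F'$. Their difference is a relation $\sum_{p\in\mathcal V}\mu_pp=0$, $\mu\neq0$, with $Z=\{p:\mu_p>0\}\subseteq F$ and $Z'=\{p:\mu_p<0\}\subseteq F'$. Among all such relations take one with the smallest support. Then $|Z|+|Z'|\le D+2$. Indeed, otherwise remove one element $p_0$ from the support; the remaining at least $D+2$ vectors in $\mathbb R^{D+1}$ satisfy a nonzero relation $\mu'$, and for the $t$ of least absolute value at which a coefficient of $\mu-t\mu'$ on the support vanishes, $\mu-t\mu'$ is nonzero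 at $p_0$, has no coefficient of sign opposite to that of $\mu$, and has smaller support.

Both $Z$ and $Z'$ are nonempty, since $\Sigma>0$ on $\mathcal V$. From $D\ge2k+1$ we get $\lfloor(D+2)/2\rfloor\le D-k$: for $D=2k+1$ both sides are $k+1$, and the right side grows at least as fast. This is where $n+1\ge2k$ enters. So one of the sets, say $Z$, has at most $D-k$ elements and is exposed by Lemma~\ref{lem:small}, through a functional $\psi$. Then $0=\sum_p\mu_p\psi(p)=\sum_{p\in Z'}\mu_p\psi(p)<0$, a contradiction; for $Z'$ replace $\mu$ by $-\mu$.

If two distinct facets lay on the same side of a common ridge $R$, both would contain a half-ball around a relative interior point of $\operatorname{conv} R$, although their intersection is $\operatorname{conv}R$.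
\end{proof}

\begin{lemma}\label{lem:ridges}
\begin{itemize}
\item[(a)] Let $\sigma\in\{+,-\}$ and direct the line $bc$ so that $\sigma_a=\sigma$. If $a$ has a successor $i$ in the order $\prec$, then $F_{abc}\setminus\{a^{-\sigma}\}\subset F_{ibc}$.
\item[(b)] Every ridge $R$ of $T$ is exposed or lies in two facets of $T$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $x\ne a,b,c,i$ we have $x\prec a$ if and only if $x\prec i$, so $\chi(abc;x)=\chi(ibc;x)$. From $a\prec i$ we get $\chi(ibc;a)=\sigma_a=\sigma$, so $a^\sigma\in F_{ibc}$. Finally $b^\pm,c^\pm,i^\pm\in F_{ibc}$.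

(b) There are four kinds of ridges.

\emph{$R=F_{abc}\setminus\{l^{\chi(abc;l)}\}$ with $l\ne a,b,c$.} If there is a site $Q\supset abc$ with $l\in N_Q$, then $R\subset\Theta_{l,Q}$. Otherwise $R$ is exposed by Lemma~\ref{lem:three}(b).

\emph{$R=F_{abc}\setminus\{a^{-\sigma}\}$.} Direct $bc$ by $\mathbf d$ as in (a). If $a$ is not last, then $R\subset F_{ibc}$. If $a$ is last, then $\chi(abc;x)=\sigma_x=\operatorname{sgn}(v_x\cdot\mathbf d)$ for all $x\ne a,b,c$, and $\operatorname{sgn}(v_a\cdot\mathbf d)=\sigma$. So $R$ is exposed by Lemma~\ref{lem:expose} with $I=\emptyset$, $y=\mathbf d$, $A=\{b,c\}$.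

\emph{$R=\Theta_{l,Q}\setminus\{x^{\chi(Q;x)}\}$ with $x\notin Q\cup\{l\}$.} If $x\in N_Q$, then $R\subset\Theta_{x,Q}$. Otherwise $R$ is exposed by Lemma~\ref{lem:three}(c) with $l'=x$.

\emph{$R=\Theta_{l,Q}\setminus\{x^{-\sigma}\}$ with $Q=\{a,b,c,x\}$.} If $\sigma=\chi(abc;x)$, then $R\subset F_{abc}$. Let $\sigma=-\chi(abc;x)$ and $y=y^{h_l}_{abc}$. Since $h_l$ is wrong about $Q$, the sign of $\varphi_x^{h_l}(y)$ is $\sigma$ by \eqref{eq:chi}. For $x'\notin Q$ the set $\{a,b,c,x'\}$ is not a site by (D1), so $\varphi^{h_l}_{x'}(y)$ has sign $\chi(Q;x')$. So $R$ is exposed by Lemma~\ref{lem:expose} with $I=\{l\}$, $w=1$, $A=\{a,b,c\}$.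
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:stacked}]
By Lemmas~\ref{lem:indep} and~\ref{lem:intersect}, $T$ is a geometric simplicial complex of $D$-simplices in $P$; let $|T|$ be their union.

\emph{$|T|=P$.} Otherwise $\operatorname{int}P\setminus|T|$ is open and nonempty, since $|T|$ is closed. Fix an interior point $p_0$ of a facet of $T$. Each face of $T$ of dimension $\le D-2$ lies together with $p_0$ in a hyperplane; choose $p_1\in\operatorname{int}P\setminus|T|$ outside these finitely many hyperplanes. The segment $[p_0,p_1]\subset\operatorname{int}P$ avoids all faces of dimension $\le D-2$. Let $p$ be its last point with $[p_0,p]\subseteq|T|$; then $p\ne p_1$. Either $p$ is interior to a facet of $T$, or it is in the relative interior of a ridge $R$. In the second case $R$ meets $\operatorname{int}P$, so it is not exposed, and by Lemmas~\ref{lem:ridges} and~\ref{lem:intersect} it lies in two facets, one on each side, which cover a neighborhood of $p$. In both cases $p$ is not last.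

\emph{$P$ is simplicial and $\partial T=\partial P$.} Let $\Psi$ be a facet of $P$. Each simplex of $T$ lies in $P$ and so meets $\Psi$ in one of its faces. Thus $\Psi$ is a finite union of faces of $T$, and one of them, $R$, has dimension $D-1$. The ridge $R$ does not lie in two facets of $T$, as they would be on opposite sides of the supporting hyperplane of $\Psi$. So $R$ is exposed, $\operatorname{conv}R$ is a $(D-1)$-face of $P$ contained in $\Psi$, and $\Psi=\operatorname{conv}R$. Conversely, a ridge in only one facet of $T$ is exposed, hence a facet of $P$.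

By Lemma~\ref{lem:small}, every face of $T$ with at most $D-k=d-k+1$ vertices, that is, of dimension at most $d-k$, is a proper face of $P$. So $T$ is a $k$-stacked $(d+1)$-ball with boundary $S$, and $\overline S=T$ by fact (ii).
\end{proof}

\section{An obstruction to shelling}\label{sec:obstruction}

Call the triples $abc\subseteq E$ \emph{tiles}. The tiles on the line $bc$ are the $abc$ with $a\ne b,c$, ordered by $\prec$; each tile lies on three lines. For distinct $x,x'\notin\{b,c\}$, the \emph{bar on $bc$ from $x$ to $x'$} is the interval of tiles between $xbc$ and $x'bc$, which are its \emph{ends}; its other tiles are \emph{interior} to it. By Lemma~\ref{lem:order}(a) this does not depend on the direction of the line. A nonempty family of bars is \emph{closed} if every end of every bar is interior to another bar of the family.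

\begin{theorem}\label{thm:obstruction}
In the situation of Theorem~\ref{thm:stacked}, if there is a closed family of bars, then $T$ is not shellable.
\end{theorem}

\begin{proof}
Suppose that $T$ has a shelling $F_1,F_2,\dots$. Among the tiles in the bars choose the one whose facet $F=F_{abc}$ comes last. Every tile in a bar is interior to some bar, so we may assume that $abc$ is interior to a bar on the line $bc$. Its two neighbors on this line belong to the bar, so their facets precede $F$. By Lemma~\ref{lem:ridges}(a), applied to both directions, one of them contains $F\setminus\{a^-\}$ and the other $F\setminus\{a^+\}$. Put $G=F\setminus\{a^+,a^-\}$. The link $\operatorname{lk}_T(G)$ is a graph whose edges are the pairs $F'\setminus G$ for the facets $F'\supset G$.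

\emph{The link has no cycle.} By Lemma~\ref{lem:three}(a), $G$ is exposed by a functional $\psi$. The quotient $\mathbb R^{D+1}/\operatorname{span}G$ is a plane, $\psi$ descends to it, and each $p\in\mathcal V\setminus G$ determines the point $\bar p=p/\psi(p)$ on the line $\psi=1$ in this plane. Orient this line. If $pq$ is an edge of the link, then $G\cup\{p,q\}$ is a basis, so $\bar p\ne\bar q$. Given a cycle, let $p$ be a vertex of it with $\bar p$ leftmost, and let $q,q'$ be its neighbors on the cycle. Then $\bar q,\bar q'$ are both strictly to the right of $\bar p$, so the facets $G\cup\{p,q\}$ and $G\cup\{p,q'\}$ are on the same side of their common ridge, contradicting Lemma~\ref{lem:intersect}.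

\emph{For each $j$, the edges $F_i\setminus G$ with $i\le j$, $F_i\supset G$, form a connected graph.} Let $F_j\supset G$ and suppose $F_i\supset G$ for some $i<j$. By the definition of a shelling, the face $F_i\cap F_j$ lies in a ridge $F_j\setminus\{x\}$ contained in some $F_{i'}$ with $i'<j$. Then $G\subset F_{i'}$, $x\notin G$, and the vertex of the edge $F_j\setminus G$ other than $x$ lies on the earlier edge $F_{i'}\setminus G$. The claim follows by induction on $j$.

Just before $F$ is added, this connected graph contains the vertices $a^+$ and $a^-$, through the two neighbors, but not the edge $a^+a^-=F\setminus G$. A path from $a^+$ to $a^-$ together with this edge is a cycle in the link, a contradiction.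
\end{proof}

\begin{remark}\label{rem:realizable}
If one function $h$ is right about all $4$-sets, there is no closed family. Indeed, the orders $\prec$ are then the orders of the vertices $y^h_{abc}$ on the lines of the arrangement of $h$. Take a linear function on $\mathbb R^3$ that is constant on none of these lines, and a tile in the bars at whose vertex it is largest. This tile is interior to a bar, and one of its two neighbors has a larger value. So sites are indispensable: they must prevent the existence of a highest tile in every direction.
\end{remark}

\section{A Penrose staircase}\label{sec:staircase}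

We want a cyclic chain of bars pointing down, each of which starts at an interior tile of the preceding one, so that no tile is highest. No arrangement contains such a chain, but one can ask that for each step $j$ some arrangement contains all steps except the $j$th. By (D1) and (D2) each step must be governed by a single $4$-set, and consecutive ones may share only two planes. This suggests $m$ slanted lines $L_i=X_i\cap Y_i$ winding around a vertical axis, joined by nearly vertical lines $M_i=Y_i\cap X_{i+1}$. The order in which $M_i$ meets $L_i$ and $L_{i+1}$ is governed by $\{X_i,Y_i,X_{i+1},Y_{i+1}\}$.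

Let $m\ge3$ be odd and $\omega=2\pi/m$. Write points of $\mathbb R^3$ as $(x,t)$, $x\in\mathbb R^2$; the $t$-axis points \emph{down}. For $i\in\mathbb Z_m$ let
\[
\tau_i=(\cos i\omega,\sin i\omega),\qquad\nu_i=(-\sin i\omega,\cos i\omega).
\]
As $m$ is odd, the $2m$ unit vectors $\pm\nu_i$ are distinct; this is the only use of parity. Let $\ell=2\tan(\omega/2)$, the side of the regular $m$-gon circumscribed about the unit circle. The function $(\tan\xi)/\xi$ is strictly increasing on $(0,\pi/2)$, so $\tan(r\omega/2)>r\tan(\omega/2)$ for $2\le r\le(m-1)/2$, and we can fix $\eta>0$ with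
\begin{equation}\label{eq:eta}
r(1+\eta)\ell<2\tan(r\omega/2)\qquad\text{for }2\le r\le(m-1)/2 .
\end{equation}
For $j\in\mathbb Z_m$ fix $\theta^j\in\mathbb R^{\mathbb Z_m}$ with $\theta^j_i-\theta^j_{i+1}=(1+\eta)\ell$ for $i\ne j$; then $\theta^j_j-\theta^j_{j+1}=-(m-1)(1+\eta)\ell$. Let $\delta\in\mathbb R^{\mathbb Z_m}$ be close to $-\mathbf 1=(-1,\dots,-1)$, and let $s>0$ be small. To the $2m$ symbols $H\in\{X_i,Y_i\}$ assign linear forms $f_H$ and constants $\kappa^j_H$:
\begin{align*}
f_{X_i}&=\phantom{-}\langle\nu_i,x\rangle+s(\langle\tau_i,x\rangle-t),&\kappa^j_{X_i}&=\phantom{-}\delta_i+s\theta_i^j,\\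
f_{Y_i}&=-\langle\nu_i,x\rangle+s(\langle\tau_i,x\rangle-t),&\kappa^j_{Y_i}&=-\delta_i+s\theta_i^j.
\end{align*}
In the \emph{$j$th arrangement}, $H$ is the plane $f_H=\kappa^j_H$. The planes $X_i,Y_i$ are almost vertical and almost equal, and $L_i=X_i\cap Y_i$ does not depend on $s$: it lies over the line $\langle\nu_i,x\rangle=\delta_i$ of $\mathbb R^2$, at depth $t=\langle\tau_i,x\rangle-\theta^j_i$. For $i\ne l$ let $z_{il}$ be the common point of the lines $\langle\nu_i,x\rangle=\delta_i$ and $\langle\nu_l,x\rangle=\delta_l$, and let
\[
\gamma^j_{il}=\big(\langle\tau_l,z_{il}\rangle-\theta_l^j\big)-\big(\langle\tau_i,z_{il}\rangle-\theta_i^j\big)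
\]
be the depth of $L_l$ below $L_i$ at the point where their projections cross.

For $\delta=-\mathbf 1$ the lines in $\mathbb R^2$ are the tangents of the unit circle at the points $-\nu_i$, and $\tau_i$ is the counterclockwise tangent vector. For $l=i+r$ with $1\le r\le(m-1)/2$, which holds for exactly one ordering of each pair, the points of tangency are at angle $r\omega<\pi$, so
\begin{equation}\label{eq:z}
z_{il}=-\nu_i+\tan(r\omega/2)\,\tau_i=-\nu_l-\tan(r\omega/2)\,\tau_l,\qquad\gamma^j_{il}=\theta_i^j-\theta^j_{i+r}-2\tan(r\omega/2).
\end{equation}
Here $\theta_i^j-\theta^j_{i+r}$ equals $(r-m)(1+\eta)\ell<0$ if $j\in\{i,\dots,i+r-1\}$ and $r(1+\eta)\ell$ otherwise. With \eqref{eq:eta} we obtain, for $\delta=-\mathbf 1$ and hence for $\delta$ near $-\mathbf 1$: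
\begin{equation}\label{eq:gaps}
\gamma^j_{i,i+1}>0\ \ (j\ne i),\qquad\gamma^i_{i,i+1}<0,\qquad\gamma^j_{i,i+r}<0\ \ (2\le r\le\tfrac{m-1}2,\ \text{all }j).
\end{equation}

\begin{example}\label{ex:three}
Let $m=3$ and $\delta=-\mathbf 1$ (Figure~\ref{fig:stairs}). Then $\ell=2\sqrt3$, condition \eqref{eq:eta} is empty, and the corners are $z_{01}=(\sqrt3,-1)$, $z_{12}=(0,2)$, $z_{20}=(-\sqrt3,-1)$. Walk along $L_i$ from the corner $z_{i-1,i}$ to $z_{i,i+1}$, descending by $\ell$, and then step vertically to $L_{i+1}$, descending by $\gamma_{i,i+1}$. After three rounds we are back, so $3\ell+\gamma_{01}+\gamma_{12}+\gamma_{20}=0$ for every choice of $\theta$, and the three steps cannot all go down. In the $j$th arrangement two steps go down by $\eta\ell$, and the $j$th step goes up by $(3+2\eta)\ell$. The reference signs will declare that all three steps go down.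
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[gray] (0,0) circle (1);
\draw[thick] (-2.5,-1)--(-1.93,-1); \draw[thick,->] (-1.53,-1)--(2.5,-1);
\begin{scope}[rotate=120]
\draw[thick] (-2.5,-1)--(-1.93,-1); \draw[thick,->] (-1.53,-1)--(2.5,-1);
\end{scope}
\begin{scope}[rotate=240]
\draw[thick] (-2.5,-1)--(-1.93,-1); \draw[thick,->] (-1.53,-1)--(2.5,-1);
\end{scope}
\node at (0,-1.3) {$L_0$}; \node at (30:1.4) {$L_1$}; \node at (150:1.4) {$L_2$};
\node at (1.98,-0.62) {$z_{01}$}; \node at (-0.5,2) {$z_{12}$}; \node at (-1.45,-1.35) {$z_{20}$};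
\end{tikzpicture}
\caption{The staircase for $m=3$, seen from above. Each line $L_i$ descends in the direction of its arrow, and the reference signs require that at the corner $z_{i,i+1}$ it pass above $L_{i+1}$. Following the arrows and stepping down from $L_i$ to $L_{i+1}$ at each corner, one would descend forever, so no three lines realize the picture. The $j$th arrangement realizes it except at the corner $z_{j,j+1}$.}
\label{fig:stairs}
\end{figure}

Regard the forms $f_H$ as vectors in $\mathbb R^3$, so that $\Lambda_Q$ is defined as in Section~\ref{sec:signs} once part (a) below is known, and the $j$th arrangement is the arrangement of $-\kappa^j$. Let $Q_i=\{X_i,Y_i,X_{i+1},Y_{i+1}\}$ and $M_i=Y_i\cap X_{i+1}$.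

\begin{lemma}\label{lem:stairs}
There is $\delta$, arbitrarily close to $-\mathbf 1$, such that for all sufficiently small $s>0$:
\begin{itemize}
\item[(a)] any three of the $2m$ forms are linearly independent;
\item[(b)] $\Lambda_Q(-\kappa^j)\ne0$ for all $4$-sets $Q$ and all $j$; its sign does not depend on $j$ if $Q$ is none of the $Q_i$, and for $Q=Q_i$ it is the same for all $j\ne i$ and opposite for $j=i$;
\item[(c)] $L_i$ has direction $(\tau_i,1)$, and $M_i$ has direction $(x_i,1)$ with $|x_i|<1$;
\item[(d)] going down $L_i$, one crosses $Y_{i-1}$ before $X_{i+1}$, in the $j$th arrangement for every $j$;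
\item[(e)] going down $M_i$, one crosses $X_i$ before $Y_{i+1}$, in the $j$th arrangement for every $j\ne i$.
\end{itemize}
\end{lemma}

\begin{proof}
Form the $4\times4$ determinant with rows $(f_H,-\kappa^j_H)$, $H\in Q$, and divide the $t$-column by $s$. The rows become
\[
(\pm\nu_i+s\tau_i,\ -1,\ \mp\delta_i-s\theta_i^j),
\]
with the upper sign for $X_i$ and the lower for $Y_i$. The cofactors of the last column give a linear relation among the forms, so, given (a), the determinant equals $\Lambda_Q(-\kappa^j)$ up to a nonzero factor independent of $j$.

(a) At $s=0$ the rescaled forms are $(\pm\nu_i,-1)$. Three distinct points of the unit circle are not collinear, so any three of these vectors are independent, and this persists for small $s$.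

(b) We distinguish how many pairs $\{X_i,Y_i\}$ the set $Q$ contains. In the first two cases the determinant is nonzero and independent of $j$ at $s=0$, so for small $s$ its sign is independent of $j$.

\emph{One pair}, with index $i$, and two further indices $l,l'$. At $s=0$ the sum of the rows of $X_i,Y_i$ is $(0,0,-2,0)$, and expansion gives $\pm2\det\big((\nu_i,-\delta_i),(\nu_l,-\delta_l),(\nu_{l'},-\delta_{l'})\big)$. For $\delta=-\mathbf 1$ this is nonzero, since $\nu_i,\nu_l,\nu_{l'}$ are not collinear; so it is nonzero for $\delta$ near $-\mathbf 1$.

\emph{No pair.} The four indices are distinct. At $s=0$ the determinant is a polynomial in $\delta$ in which the coefficient of $\delta_i$ is, up to sign, the determinant of the other three vectors $(\pm\nu,-1)$, which is nonzero. So it vanishes only on a hyperplane of values of $\delta$. We fix $\delta$ outside these hyperplanes and so close to $-\mathbf 1$ that the previous case, \eqref{eq:gaps} and the inequality in (d) below hold.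

\emph{Two pairs}, $Q=\{X_i,Y_i,X_l,Y_l\}$. Replacing the rows of each pair by their half-sum and half-difference changes the determinant by a constant factor and gives the rows $(s\tau_i,-1,-s\theta_i^j)$, $(\nu_i,0,-\delta_i)$, $(s\tau_l,-1,-s\theta^j_l)$, $(\nu_l,0,-\delta_l)$. Subtract the first row from the third and expand along the third column; there remain the rows $(\nu_i,-\delta_i)$, $(s(\tau_l-\tau_i),-s(\theta^j_l-\theta^j_i))$, $(\nu_l,-\delta_l)$. Adding to the last column the combination of the first two with coefficients $z_{il}$ turns it into $(0,s\gamma^j_{il},0)$. So the determinant is $s\gamma^j_{il}\det(\nu_i,\nu_l)$ up to a nonzero factor independent of $j$, and \eqref{eq:gaps} gives the claim.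

(c) The equations $f_{X_i}=f_{Y_i}=0$ say $\langle\nu_i,x\rangle=0$, $\langle\tau_i,x\rangle=t$. The equations $f_{Y_i}=f_{X_{i+1}}=0$ with $t=1$ read $\langle-\nu_i+s\tau_i,x\rangle=s$, $\langle\nu_{i+1}+s\tau_{i+1},x\rangle=s$. As $\nu_i,\nu_{i+1}$ are independent, there is a unique solution $x_i$ for small $s$, and $|x_i|=O(s)$.

(d) On $L_i$ we have $x=\delta_i\nu_i+(t+\theta^j_i)\tau_i$. For $l\ne i$ the planes $X_l,Y_l$ have equations $\pm(\langle\nu_l,x\rangle-\delta_l)+s(\langle\tau_l,x\rangle-t-\theta^j_l)=0$. On $L_i$ this is an affine equation in $t$; at $s=0$ its leading coefficient is $\pm\langle\nu_l,\tau_i\rangle\ne0$ and its root has $x=z_{il}$. Hence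
\begin{equation}\label{eq:cross}
L_i\text{ meets $X_l$ and $Y_l$ at depth }t=\langle\tau_i,z_{il}\rangle-\theta_i^j+O(s).
\end{equation}
By \eqref{eq:z}, for $\delta=-\mathbf 1$ we have $\langle\tau_i,z_{i,i-1}\rangle=-\ell/2<\ell/2=\langle\tau_i,z_{i,i+1}\rangle$, and the inequality persists near $-\mathbf 1$.

(e) We have $M_i\cap X_i=L_i\cap X_{i+1}$ and $M_i\cap Y_{i+1}=L_{i+1}\cap Y_i$. By \eqref{eq:cross} the depth of the second point minus the depth of the first is $\gamma^j_{i,i+1}+O(s)$, which is positive for $j\ne i$.
\end{proof}

\section{Four staircases around a tetrahedron}\label{sec:global}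

A staircase takes care of the upper ends of the bars on $L_i$ and $M_i$, but their lower ends also need support. Shrink the staircase until, from far away, it is a pencil of $2m$ planes through a point. All other incidences are then those of one genuine arrangement, to which the argument of Remark~\ref{rem:realizable} applies, so staircases must sit at the extreme points of the whole configuration. We place four of them just outside the vertices of a tetrahedron $\Delta$, each pointing down toward the opposite face. Bars in the faces will support the lower ends, bars along the edges will support those in the faces, and the edge bars will end on planes of the staircases. The parameters are chosen in the order $\delta$, $s$, $\zeta$, a generic perturbation, $\mu$, and finally $u$.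

\subsection{The limit arrangement}

Let $W_0,\dots,W_3$ be the face planes (\emph{walls}) of $\Delta\subset\mathbb R^3$; $W_b$ also denotes an affine function vanishing on the wall and positive in $\operatorname{int}\Delta$. Let $q_g$ be the vertex opposite $W_g$ and $\Delta_g=\Delta\cap W_g$. Fix three unit vectors in $\mathbb R^2$ at mutual angles $120^\circ$, none parallel to any $\tau_i$; their sum is $0$. For each $g$ label them $\rho_b$, $b\ne g$. The three forms $t-\frac12\langle\rho_b,x\rangle$ are independent (their sum is $3t$, and the $\rho_b$ span $\mathbb R^2$), and so are the linear parts of the $W_b$, $b\ne g$, which vanish at $q_g$. Hence there is a linear isomorphism $A_g$ with $W_b(y)=t-\frac12\langle\rho_b,x\rangle$ for $(x,t)=A_g(y-q_g)$ and $b\ne g$. For $\zeta\ge0$ put $\xi_g(y)=A_g(y-q_g)+(0,0,\zeta)$ and $p_g=\xi_g^{-1}(0)$. In the coordinates $(x,t)=\xi_g(y)$,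
\[
W_b=t-\zeta-\tfrac12\langle\rho_b,x\rangle\qquad(b\ne g),
\]
so for $\zeta>0$ the point $p_g$ lies beyond the three walls through $q_g$.

Let $n\ge8m+4$. Let $E_g=\{X_{g,i},Y_{g,i}:i\in\mathbb Z_m\}$ for $g=0,\dots,3$, and let $E$ consist of $W_0,\dots,W_3$, the elements of the $E_g$, and $n-8m-4$ further elements. For $\mu\ge0$ and $j\in\mathbb Z_m$ assign to $H\in E_g$ the affine function $f_H\circ\xi_g-\mu\kappa_H^j$, to $W_b$ the function $W_b$, and to each further element an arbitrary affine function independent of $j$. The linear parts are the vectors $v$, and the constant terms are the functions $h^j$. Let $h^\circ$ be the function obtained for $\mu=0$, and $\mathcal A^\circ$ its arrangement, in which all planes of $E_g$ pass through $p_g$. In $\mathcal A^\circ$ let $L_{g,i}=X_{g,i}\cap Y_{g,i}$ and $M_{g,i}=Y_{g,i}\cap X_{g,i+1}$. \emph{Downward} on these lines means increasing $t$ in the coordinates $\xi_g$, in which they are spanned by $(\tau_i,1)$ and $(x_i,1)$.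

The edge bars need, for each wall $W_b$ through $q_g$, a line $L_{g,i}$ that crosses $W_b$ while still outside the other two walls. For $b\ne g$, with $\{c,c'\}$ the remaining two indices, choose $i=i_g(b)$ with
\begin{equation}\label{eq:ig}
\langle\rho_b,\tau_i\rangle<\langle\rho_c,\tau_i\rangle,\qquad\langle\rho_b,\tau_i\rangle<\langle\rho_{c'},\tau_i\rangle .
\end{equation}
If $\rho_b,\rho_c,\rho_{c'}$ are at angles $0^\circ,120^\circ,240^\circ$, the two inequalities hold on $(60^\circ,240^\circ)$ and $(120^\circ,300^\circ)$, so \eqref{eq:ig} says that $\tau_i$ is in the open arc of $120^\circ$ with endpoints $\rho_c,\rho_{c'}$. Consecutive $\tau_i$ are at angle $360^\circ/m\le120^\circ$, so the closed arc contains some $\tau_i$, and it is not an endpoint. Thus $i_g(b)$ exists.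

\begin{lemma}\label{lem:limit}
For small $s>0$ and then small $\zeta>0$, the arrangement $\mathcal A^\circ$ satisfies, for all $g$:
\begin{itemize}
\item[(C1)] the downward half-lines of $L_{g,i}$ and $M_{g,i}$ from $p_g$ meet $W_g$ in the relative interior of $\Delta_g$;
\item[(C2)] for $H\in E_g$, the function $f_H\circ\xi_g$ is nonzero at the vertices of $\Delta_g$, with both signs occurring; so $H$ meets the boundary of $\Delta_g$ in exactly two points, in the relative interiors of two different edges;
\item[(C3)] for $b\ne g$ and $i=i_g(b)$, the line $L_{g,i}$ meets $W_b$ at a point $U$ strictly between $p_g$ and $L_{g,i}\cap W_g$, with $W_c(U)<0$ for $c\ne b,g$; and one of the two points of \textup{(C2)} for $H=X_{g,i}$, called $Z$, lies on the edge $\Delta\cap W_b\cap W_g$;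
\item[(C4)] for $b<c$ and $\{g,g'\}=\{0,1,2,3\}\setminus\{b,c\}$, all points of \textup{(C2)} on the edge $\Delta\cap W_b\cap W_c$ lie strictly between the points where the line $W_b\cap W_c$ meets $X_{g,i_g(b)}$ and $X_{g',i_{g'}(b)}$.
\end{itemize}
These conditions are finitely many strict inequalities between continuous functions of the affine maps $\xi_g$ and the functions $W_b$, so they survive small perturbations of these.
\end{lemma}

\begin{proof}
First let $\zeta=0$, so $p_g=q_g$, and use the coordinates $\xi_g$.

(C1) For $|x|\le1$ and $t>0$ we have $W_b(tx,t)=t(1-\frac12\langle\rho_b,x\rangle)>0$ for $b\ne g$. The ray $(tx,t)$ starts at $q_g$, where $W_g>0$, and leaves the bounded set $\Delta$, so it crosses $W_g$, at a point where the other three $W_b$ are positive. Apply this to $x=\tau_i$ and $x=x_i$.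

(C2) The vertices of $\Delta_g$ are the $q_c$, $c\ne g$. Since $\langle\rho_b,\rho_c\rangle=-\frac12$ for $b\ne c$, at $(-4\rho_c,1)$ we have $W_b=0$ for $b\ne c,g$ and $W_c=3$; so $q_c$ is a positive multiple of $(-4\rho_c,1)$. At $s=0$ the form of $X_{g,i}$ or $Y_{g,i}$ takes at $(-4\rho_c,1)$ the value $\mp4\langle\nu_i,\rho_c\rangle$. These three numbers are nonzero, as no $\rho_c$ is parallel to $\tau_i$, and their sum is $0$. So both signs occur, also for small $s$.

The point $Z$. The edge $\Delta\cap W_b\cap W_g$ has ends $q_c,q_{c'}$. For $i=i_g(b)$ we have $\tau_i=a\rho_c+a'\rho_{c'}$ with $a,a'>0$, and pairing with $\nu_i$ shows that $\langle\nu_i,\rho_c\rangle$ and $\langle\nu_i,\rho_{c'}\rangle$ have opposite signs. So for small $s$ the plane $X_{g,i}$ separates $q_c$ from $q_{c'}$.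

(C4) The edge $\Delta\cap W_b\cap W_c$ has ends $q_g,q_{g'}$. A plane of $E_g$ contains $q_g$ and, by (C2), not $q_{g'}$, so it meets the line $W_b\cap W_c$ exactly in $q_g$. Likewise a plane of $E_{g'}$ meets it exactly in $q_{g'}$. The points of (C2) on the edge lie in the open edge.

Fix $s$. The statements proved so far are strict inequalities, so they hold for small $\zeta>0$. It remains to find $U$. The half-line $(t\tau_i,t)$, $i=i_g(b)$, meets $W_b$ at $t_b=\zeta/(1-\frac12\langle\rho_b,\tau_i\rangle)>0$. This tends to $0$ with $\zeta$, whereas the parameter at which $W_g$ is met tends to a positive limit; so $U$ is strictly between $p_g$ and $W_g$ for small $\zeta$. By \eqref{eq:ig}, $W_c(U)=t_b(1-\frac12\langle\rho_c,\tau_i\rangle)-\zeta<t_b(1-\frac12\langle\rho_b,\tau_i\rangle)-\zeta=0$ for $c\ne b,g$.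
\end{proof}

\subsection{The sign system}

Fix $s$ as required by Lemmas~\ref{lem:stairs} and~\ref{lem:limit}, and $\zeta$. We now perturb the affine maps $\xi_g(y)=A_gy+a_g$, the functions $W_b$ (with $\Delta$, $q_g$, $p_g$ redefined accordingly) and the functions of the further elements, so little that the $A_g$ remain invertible and (C1)--(C4) still hold, and so that
\begin{itemize}
\item[(G1)] any three of the vectors $v$ are independent;
\item[(G2)] $\Lambda_Q(h^\circ)\ne0$ unless $Q\subseteq E_g$ for some $g$.
\end{itemize}
To see that this is possible, attach to each element of $E$ the row (linear part, constant term for $\mu=0$) in $\mathbb R^4$. As in the proof of Lemma~\ref{lem:stairs}, (G1) and (G2) say that certain $3\times3$ and $4\times4$ determinants of rows are nonzero. They are polynomials in the parameters, so it suffices to show that none vanishes identically. The row of $H\in E_g$ is $[A_g\,|\,a_g]^{\mathsf T}f_H$, where $[A_g\,|\,a_g]$ is an arbitrary $3\times4$ matrix. By Lemma~\ref{lem:stairs}(a), any three or fewer elements of $E_g$ can therefore be given arbitrary rows, simultaneously for all $g$, and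 the rows of the other elements are free. For (G1) prescribe three rows with independent linear parts; for (G2), where $Q$ has at most three elements in each $E_g$, prescribe a basis of $\mathbb R^4$.

Let the sites be $Q_{g,i}=\{X_{g,i},Y_{g,i},X_{g,i+1},Y_{g,i+1}\}$, with color $\vartheta(Q_{g,i})=i$. Two distinct sites share at most one pair $X_{g,i},Y_{g,i}$, because $m\ge3$; this is (D1). For (D2) let $\mu>0$ be small. If $Q$ lies in no $E_g$, put $\varepsilon(Q)=\operatorname{sgn}\Lambda_Q(h^\circ)$; since $h^j\to h^\circ$ as $\mu\to0$, all $h^j$ are right about $Q$. If $Q\subseteq E_g$, then $v_H=A_g^{\mathsf T}f_H$ with $A_g$ invertible, so $\lambda^Q$ is also the relation among the forms $f_H$. As $h^j(H)=f_H(a_g)-\mu\kappa^j_H$, we get $\Lambda_Q(h^j)=-\mu\sum_{H\in Q}\lambda_H^Q\kappa^j_H$, and Lemma~\ref{lem:stairs}(b) applies. Let $\varepsilon(Q)$ be the common sign if $Q$ is not a site, and let $\varepsilon(Q_{g,i})$ be the sign for $j\ne i$. We have obtained a sign system with $m$ colors on $n$ elements. In the coordinates $\mu^{-1}\xi_g$, the planes of $E_g$ in the arrangement of $h^j$ are exactly the $j$th arrangement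 of Section~\ref{sec:staircase}. The orders $\prec$ have the following properties.
\begin{itemize}
\item[(O1)] On a line $ab$, the order of $x,x'$ is the order of the corresponding crossings in $\mathcal A^\circ$, unless $a,b,x,x'$ lie in a common $E_g$. Indeed, $h^\circ$ is right about $\{a,b,x,x'\}$.
\item[(O2)] On the line $\{X_{g,i},Y_{g,i}\}$ directed downward, $Y_{g,i-1}\prec X_{g,i+1}$. The $4$-set involves three different indices, so it is not a site, every $h^j$ is right about it, and Lemma~\ref{lem:stairs}(d) applies.
\item[(O3)] On the line $\{Y_{g,i},X_{g,i+1}\}$ directed downward, $X_{g,i}\prec Y_{g,i+1}$, \emph{for all} $i\in\mathbb Z_m$. The $4$-set is $Q_{g,i}$, about which $h^j$ is right for $j\ne i$, and Lemma~\ref{lem:stairs}(e) applies.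
\end{itemize}

\subsection{A closed family of bars}

We omit the index $g$ in $X_{g,i},Y_{g,i},L_{g,i},M_{g,i}$ when it is clear. Consider the following bars, for all $g$, $i\in\mathbb Z_m$, $H\in E_g$, $b\ne g$ in the first four rows and all $b<c$ in the last.
\begin{center}
\begin{tabular}{lllll}
bar&line&from&to&convention\\\hline
$\mathsf B_1(g,i)$&$\{X_i,Y_i\}$&$Y_{i-1}$&$W_g$&\\
$\mathsf B_2(g,i)$&$\{Y_i,X_{i+1}\}$&$X_i$&$W_g$&\\
$\mathsf B_3(g,H)$&$\{H,W_g\}$&$W_x$&$W_{x'}$&points of (C2) lie on $W_x,W_{x'}$\\
$\mathsf B_4(g,b)$&$\{W_b,X_i\}$&$Y_i$&$W_g$&$i=i_g(b)$\\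
$\mathsf B_5(b,c)$&$\{W_b,W_c\}$&$X_{g,i_g(b)}$&$X_{g',i_{g'}(b)}$&$\{g,g'\}=\{0,1,2,3\}\setminus\{b,c\}$
\end{tabular}
\end{center}

\begin{lemma}\label{lem:closed}
This family of bars is closed.
\end{lemma}

\begin{proof}
Each use of (O1) below concerns four elements including a wall, so (O1) applies. Note first that, by (G1), a plane of $E_g$ other than the two defining $L_i$ (or $M_i$) meets this line in $\mathcal A^\circ$ exactly at $p_g$. By (C1) and (O1),
\begin{equation}\label{eq:before}
H\prec W_g\ \text{ on $\{X_i,Y_i\}$ and on $\{Y_i,X_{i+1}\}$, directed downward,}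
\end{equation}
for every $H\in E_g$ not in the pair defining the line.

\emph{Start of $\mathsf B_1(g,i)$.} The tile $\{X_i,Y_i,Y_{i-1}\}$ lies on the line $\{Y_{i-1},X_i\}$ of $\mathsf B_2(g,i-1)$, with third element $Y_i$. There $X_{i-1}\prec Y_i\prec W_g$ by (O3) and \eqref{eq:before}.

\emph{Start of $\mathsf B_2(g,i)$.} The tile $\{Y_i,X_{i+1},X_i\}$ lies on the line of $\mathsf B_1(g,i)$, with third element $X_{i+1}$. There $Y_{i-1}\prec X_{i+1}\prec W_g$ by (O2) and \eqref{eq:before}. These two cases are the staircase: $\mathsf B_1(g,i)$ starts inside $\mathsf B_2(g,i-1)$, which starts inside $\mathsf B_1(g,i-1)$, and so on around $\mathbb Z_m$.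

\emph{Last tiles of $\mathsf B_1(g,i)$ and $\mathsf B_2(g,i)$.} For $H\in E_g$ the line $H\cap W_g$ meets $\Delta_g$ in the segment between the two points of (C2), which are its crossings with $W_x$ and $W_{x'}$; a point of the line in the relative interior of $\Delta_g$ is strictly between them. By (C1) this applies to the point $L_i\cap W_g$, where $Y_i$ crosses $X_i\cap W_g$, and to the point $M_i\cap W_g$, where $X_{i+1}$ crosses $Y_i\cap W_g$. By (O1), $\{X_i,Y_i,W_g\}$ is interior to $\mathsf B_3(g,X_i)$ and $\{Y_i,X_{i+1},W_g\}$ is interior to $\mathsf B_3(g,Y_i)$.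

\emph{Ends of $\mathsf B_3(g,H)$ and last tile of $\mathsf B_4(g,b)$.} The tile $\{H,W_g,W_x\}$ corresponds to a point of (C2) on the edge $\Delta\cap W_g\cap W_x$, so it is interior to the bar $\mathsf B_5$ on $\{W_g,W_x\}$ by (C4) and (O1); the same holds with $x'$ for $x$. The last tile $\{W_b,X_i,W_g\}$ of $\mathsf B_4(g,b)$ corresponds to the point $Z$, which is such a point.

\emph{Start of $\mathsf B_4(g,b)$.} The tile $\{W_b,X_i,Y_i\}$, $i=i_g(b)$, lies on the line of $\mathsf B_1(g,i)$. Going down $L_i$ in $\mathcal A^\circ$, one meets $Y_{i-1}$ at $p_g$, then $W_b$ at $U$, then $W_g$, by (C3). So $Y_{i-1}\prec W_b\prec W_g$ by (O1).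

\emph{Ends of $\mathsf B_5(b,c)$.} Let $i=i_g(b)$. The tile $\{W_b,W_c,X_{g,i}\}$ lies on the line of $\mathsf B_4(g,b)$, with third element $W_c$. The line $W_b\cap X_{g,i}$ of $\mathcal A^\circ$ meets $Y_{g,i}$ at $U$ and $W_g$ at $Z$. Since $c\ne b,g$, the function $W_c$ is negative at $U$ by (C3) and positive at $Z$, which lies in the relative interior of the edge $\Delta\cap W_b\cap W_g$. So $W_c$ is crossed strictly between $U$ and $Z$, and the tile is interior to $\mathsf B_4(g,b)$ by (O1). The other end is obtained by replacing $g$ with $g'$, since also $c\ne b,g'$.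
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Let $m,d,k$ be as in the theorem and put $n=d-1\ge8m+4$. Take the sign system constructed above on $n$ elements, and a coloring $\vartheta:E\to\mathbb Z_m$ whose color classes have at most $\lceil n/m\rceil$ elements. Then $|N_Q|\le\lceil n/m\rceil\le k-3$ for every site, and $n+1=d\ge2k$. Theorem~\ref{thm:stacked} gives a simplicial $(d+1)$-polytope with $2n=2(d-1)$ vertices whose boundary $S$ is a $k$-stacked $d$-sphere with $\overline S=T$. By Theorem~\ref{thm:obstruction} and Lemma~\ref{lem:closed}, $\overline S$ is not shellable. By Lemma~\ref{lem:stellated}, $S$ is not $k$-stellated. \qed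

\begin{thebibliography}{1}
\bibitem{BD} Bhaskar Bagchi and Basudeb Datta, \emph{On stellated spheres, shellable balls, lower bounds and a combinatorial criterion for tightness}, arXiv:1102.0856 (2011).
\end{thebibliography}
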